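# Twin strings and size-2 statistical queries in trace reconstruction

## 1. Twin strings, and words written in twins

Compare the two strings $A=0110$ and $B=1001$, with positions $0,1,2,3$. The difference $A-B$ is $(-1,1,1,-1)$, and
$$\sum_t (A_t-B_t)=0,\qquad \sum_t (A_t-B_t)\,t=0+1+2-3=0 .$$
So a polynomial of degree at most $1$, summed over the ones of $A$ or over the ones of $B$, gives the same number. Degree $2$ tells them apart: $\sum_t(A_t-B_t)t^2=1+4-9=-4$. The proof turns on longer pairs of this kind, for which we accept a tiny error in place of exact equality.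

**Definition (twins).** Let $D\ge 1$. Two distinct strings $A,B\in\{0,1\}^m$ are *$D$-twins* if for every real polynomial $P$ of degree at most $2D-2$
$$\Big|\sum_{t=0}^{m-1}(A_t-B_t)P(t)\Big|\le 2^{-D}\max_{0\le t<m}|P(t)|. \tag{1}$$

The degree $2D-2$ is chosen so that a product of two polynomials of degree less than $D$ is allowed. For example, $0110$ and $1001$ are $1$-twins. They are not $2$-twins, since $P(t)=t^2$ gives $4>\frac14\cdot 9$. The strings $01101001$ and $10010110$ are $2$-twins: the signs are $-,+,+,-,+,-,-,+$, and the sums of $1$, $t$, $t^2$ against them are $0$, then $1+2-3+4-5-6+7=0$, then $1+4-9+16-25-36+49=0$.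

Repeated doubling (a string followed by its complement) is the obvious way to go on. Its sign sequence has generating function $\pm\prod_{j<k}(1-z^{2^j})$, which vanishes to order $k$ at $z=1$, so length $2^k$ handles degree $k-1$. This costs length $2^{2D-1}$ for $D$-twins. If the strings must have length at most $n$, then $2^{-D}\ge (2n)^{-1/2}$, and an error of that size is useless to us. Counting does far better: length $4D^2$ is enough.

**Lemma 1 (interpolation points).** Let $V$ be an $E$-dimensional space of real functions on a finite set $X$. There are $x_1,\dots,x_E\in X$ and $\ell_1,\dots,\ell_E\in V$ with $|\ell_i|\le 1$ on $X$ and $v=\sum_i v(x_i)\ell_i$ for all $v\in V$.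

*Proof.* Let $v_1,\dots,v_E$ be a basis. The vectors $(v_1(x),\dots,v_E(x))$, $x\in X$, span $\mathbb R^E$ (a linear relation satisfied by all of them would be a relation among the $v_i$), so some $E$ points have $\det(v_i(x_j))\ne0$. Choose points maximizing $|\det(v_i(x_j))|$. Let $\ell_i(x)$ be this determinant with $x_i$ replaced by $x$, divided by the original determinant. Expanding along the changed column shows $\ell_i\in V$. Maximality gives $|\ell_i|\le1$. Also $\ell_i(x_j)$ is $1$ if $i=j$ and $0$ otherwise (two equal columns). Hence $v-\sum_i v(x_i)\ell_i$ is an element of $V$ vanishing at all $x_j$. Written in the basis, its coefficient vector is killed by an invertible matrix, so it is $0$. $\square$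

**Lemma 2 (many twins in length $4D^2$).** Let $D\ge 64$ be an integer and $m=4D^2$. There is a set $\mathcal T\subset\{0,1\}^m$ with $|\mathcal T|\ge 2^{D^2}$ such that (1) holds for all $A,B\in\mathcal T$ and all $P$ of degree at most $2D-2$.

*Proof.* Apply Lemma 1 to the polynomials of degree at most $2D-2$ on $X=\{0,\dots,m-1\}$. Since $m\ge 2D-1$, the dimension is $E=2D-1$. Call the points $t_1,\dots,t_E$. Send $\sigma\in\{0,1\}^m$ to the vector $(\sum_t\sigma_t\ell_i(t))_{i\le E}\in[-m,m]^E$, and cut each coordinate axis into intervals of length $2^{-D}/E$. The number of cells is at most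
$$(2mE2^D+1)^E\le (4mE2^D)^E\le 2^{2D(D+5+3\log_2D)}\le 2^{3D^2}.$$
Here we used $4mE\le 16D^2\cdot 2D=2^{5+3\log_2 D}$, and $D\ge 10+6\log_2D$, which holds at $D=64$ ($64\ge 46$) and remains true beyond because $D-6\log_2D$ is increasing there. Some cell receives at least $2^{4D^2-3D^2}=2^{D^2}$ strings; call this set $\mathcal T$. For $A,B\in\mathcal T$,
$$\Big|\sum_t(A_t-B_t)P(t)\Big|=\Big|\sum_iP(t_i)\sum_t(A_t-B_t)\ell_i(t)\Big|\le E\cdot\max|P|\cdot\frac{2^{-D}}E .\qquad\square$$

Now the construction. Take twins $A,B$ of length $m$ and a spacing $R\ge m$. For a *code* $\tau\in\{0,1\}^m$ let $w^\tau\in\{0,1\}^{mR}$ carry, in the block $[tR,tR+m)$, the letter $A$ if $\tau_t=0$ and the letter $B$ if $\tau_t=1$, for $0\le t<m$, with zeros elsewhere. **The pair $w^A,w^B$**, in which the twins serve both as letters and as codes, is our object. In the toy case $A=0110$, $B=1001$, $R=4$ it is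
$$w^A=0110\;1001\;1001\;0110,\qquad w^B=1001\;0110\;0110\;1001 .$$

What it is for: if $w^A$ and $w^B$ are placed after a long run of zeros and bits are then deleted at random, no statistic of two positions of the result can tell them apart, except to an accuracy exponentially small in $D$. The letters being twins takes care of single positions and of pairs in different blocks. The code being twins takes care of pairs inside one block. The next section says which question this answers.

## 2. Traces, statistical queries, and three theorems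

Let $\delta\in(0,1)$ be a constant *deletion rate*. For $x\in\{0,1\}^n$ a *random trace* $\mathbf y\sim\mathbf{Del}_\delta(x)$ is obtained by deleting each bit independently with probability $\delta$ and concatenating the survivors. A trace of length less than $n$ is padded with $0$s at the end to length $n$; positions are indexed by $[n]$. In *worst-case trace reconstruction* one must recover an arbitrary unknown $x\in\{0,1\}^n$ exactly.

**Definition (size-$s$ statistical query).** A size-$s$ SQ consists of positions $(i_1,\dots,i_s)\in\binom{[n]}s$, not necessarily consecutive, a pattern $w\in\{0,1\}^s$ and a tolerance $\tau>0$. The oracle answers with some $v$, possibly chosen adversarially, such that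
$$\Big|v-\Pr_{\mathbf y\sim\mathbf{Del}_\delta(x)}\big[(\mathbf y_{i_1},\dots,\mathbf y_{i_s})=w\big]\Big|\le\tau .$$

**Definition (algorithm and its tolerance).** A size-$s$ SQ algorithm for worst-case trace reconstruction is a family $A=(A_n)_{n\ge1}$. Here $A_n$ adaptively makes finitely many size-$s$ SQs and must output $x$ correctly for every $x\in\{0,1\}^n$ and every valid behavior of the oracle. $\tau(A_n)$ is the smallest tolerance of any query that $A_n$ makes, over all inputs and all valid oracle behaviors. We say $A$ *must have tolerance $1/n^{\omega(1)}$* if for every constant $c>0$ there is $n_0(c)$ with $\tau(A_n)<n^{-c}$ for all $n\ge n_0(c)$.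

Here is a computation with $n=2$; write $q=\delta$, $p=1-\delta$. For $x=10$ the traces are $10$ (probability $p^2$), $1$ ($pq$), $0$ ($pq$) and the empty string ($q^2$). After padding these read $10,10,00,00$, so $\Pr[(\mathbf y_1,\mathbf y_2)=(1,0)]=p$. For $x=01$ the padded traces are $01,10,00,00$, with probability $p^2$ for $01$ and $pq$ for $10$, so the same pattern has probability $pq$. One size-2 query of tolerance below $p^2/2$ separates the two strings.

The question, from Xi Chen, Anindya De, Chin Ho Lee and Rocco A. Servedio, "Trace reconstruction from local statistical queries" (arXiv:2407.11177, 2024), is to prove or disprove: *for every constant $\delta\in(0,1)$, any SQ algorithm for worst-case trace reconstruction that makes only size-2 queries must have tolerance $1/n^{\omega(1)}$.* The statement is true. Throughout, $q=\delta$, $p=1-\delta$, and $D\ge64$ is an integer.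

**Theorem 1.** For every $\delta\in(0,1)$ there are $c,n_0>0$ such that every size-2 SQ algorithm for worst-case trace reconstruction has $\tau(A_n)\le 10n^3\,2^{-cn^{1/9}}$ for all $n\ge n_0$. Hence it must have tolerance $1/n^{\omega(1)}$.

**Theorem 2.** Let $s\ge1$, $k=\lceil\log_2(s+1)\rceil$, $S=2^k-1$ (so $s\le S\le 2s-1$), and $C_0=3000/(pq)$. If $D\ge64$ and $(16C_0sD^3)^S\le n$, then every size-$s$ SQ algorithm has
$$\tau(A_n)\le s\,2^s\,(136s^2D^2)^k\,2^{-D}.$$
Consequently:

* for fixed $s$, $\tau(A_n)\le\exp(-\Omega_{s,\delta}(n^{1/(3S)}))$, that is, exponent $1/3$ for $s=1$, $1/9$ for $s=2,3$, $1/21$ for $4\le s\le7$, and always at least $1/(6s-3)$;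
* for any $s=s(n)\le\frac{\ln n}{16\ln\ln n}$ the tolerance must be $n^{-\omega(1)}$.

**Theorem 3.** Every size-2 SQ algorithm has $\tau(A_n)\le\exp(-\Omega_\delta(n^{1/7}))$.

There is a converse from the literature. For constant $\delta$ there is $C$ such that any distinct $x,x'\in\{0,1\}^n$ satisfy $\max_i|\Pr_x[\mathbf y_i=1]-\Pr_{x'}[\mathbf y_i=1]|\ge e^{-Cn^{1/3}}$ (De–O'Donnell–Servedio, STOC 2017; Nazarov–Peres, STOC 2017). So it suffices to query all $n$ means with tolerance $e^{-Cn^{1/3}}/5$ and to output the only consistent string: two consistent strings would have means differing by at most $\frac25e^{-Cn^{1/3}}$. Since $\Pr[\mathbf y_i=1]$ is a sum of $2^{s-1}$ size-$s$ pattern probabilities, size-$s$ queries of tolerance $e^{-Cn^{1/3}}/(5\cdot2^{s-1})$ also suffice. Thus Theorem 2 is sharp for $s=1$ up to the constant in the exponent, and for $s=2$ the optimal exponent of $n$ lies in $[1/7,1/3]$.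

## 3. From queries to sums over chains of bits

**Lemma 3 (reduction).** Suppose there are distinct $x,x'\in\{0,1\}^n$ and $\Delta>0$ such that, for all $i_1<\dots<i_s$ and all $w\in\{0,1\}^s$, the pattern probabilities for $x$ and $x'$ differ by at most $\Delta$. Then every size-$s$ SQ algorithm has $\tau(A_n)<\Delta/2$.

*Proof.* If the algorithm uses coins, fix them. Run it, answering each query by the midpoint of the true values for $x$ and $x'$. If all queries asked had tolerance at least $\Delta/2$, every answer would be valid for $x$ and for $x'$. The output would be the same in both cases, hence wrong for one of them. So some query has tolerance below $\Delta/2$. Up to the first such query the run is a valid behavior for input $x$, and it can be continued validly by answering truthfully for $x$. So this query counts in $\tau(A_n)$. $\square$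

We therefore need two strings that agree, up to a tiny $\Delta$, in all pattern probabilities. For $g\ge1$, $d\in\mathbb Z$ put
$$\beta_g(d)=\binom{d-1}{g-1}p^gq^{d-g}\ \text{ if } d\ge g,\qquad \beta_g(d)=0\ \text{ otherwise},$$
and let $\beta_0$ be the unit mass at $0$. This is the law of $Z_g$, the index of the $g$-th success in independent trials with success probability $p$. So $\sum_d\beta_g(d)=1$, and $\beta_g$ is the $g$-fold convolution power of $\beta_1$. For instance $\beta_1(d)=pq^{d-1}$ and $\beta_2(d)=(d-1)p^2q^{d-2}$ for $d\ge 1$.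

For $i_1<\dots<i_j$ let $\mu_x(i_1,\dots,i_j)=\Pr[\mathbf y_{i_1}=\dots=\mathbf y_{i_j}=1]$, with $\mu_x(\emptyset)=1$.

**Lemma 4 (chain formula).** For $0=i_0<i_1<\dots<i_j\le n$ and $g_l=i_l-i_{l-1}$,
$$\mu_x(i_1,\dots,i_j)=\sum_{0=a_0<a_1<\dots<a_j\le n}\ \prod_{l=1}^jx_{a_l}\,\beta_{g_l}(a_l-a_{l-1}). \tag{2}$$

*Proof.* Bits number $a_1<\dots<a_j$ of $x$ land at trace positions $i_1,\dots,i_j$ if and only if, for each $l$, bit $a_l$ survives and exactly $g_l-1$ of the bits strictly between $a_{l-1}$ and $a_l$ survive. For different $l$ these events involve disjoint sets of bits, so they are independent, and the $l$-th has probability $\beta_{g_l}(a_l-a_{l-1})$. Padded positions are $0$ and contribute nothing. $\square$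

Check with $x=11$: $\mu_x(1)=\beta_1(1)+\beta_1(2)=p+pq=1-q^2$, the probability that some bit survives, and $\mu_x(1,2)=\beta_1(1)^2=p^2$.

By inclusion–exclusion, if $I=\{i_1,\dots,i_s\}$ and $O\subseteq I$ is the set of positions where the pattern has a $1$, then the pattern probability is $\sum_{O\subseteq T\subseteq I}(-1)^{|T\setminus O|}\mu_x(T)$. This is a signed sum of at most $2^s$ numbers $\mu_x(T)$. For $s=2$ the four probabilities are
$$\mu(i,i'),\quad \mu(i)-\mu(i,i'),\quad\mu(i')-\mu(i,i'),\quad 1-\mu(i)-\mu(i')+\mu(i,i'). \tag{3}$$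
So it suffices to make the $\mu_x(T)$ and $\mu_{x'}(T)$ close.

## 4. The kernel $\beta_g$ far from the origin: smooth or negligible

Twins are blind to polynomials of low degree, so we want $\beta_g$ to be nearly such a polynomial on an interval $[d_0,d_0+T]$. Near $0$ this is hopeless in general; think of $\beta_1(d)=pq^{d-1}$. Far out it is true for every $g$, for one of two reasons: if $g$ is large, $\beta_g$ is spread out and smooth; if $g$ is small, $\beta_g$ has no mass left there. Let $(\Delta_Rf)(a)=f(a+R)-f(a)$ and $\kappa=4/\sqrt q$.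

**Lemma 5 (smoothing).** For $R\ge1$ and $g\ge k\ge1$: $\ \|\Delta_R^k\beta_g\|_1\le(\kappa R\sqrt{k/g})^k$.

*Proof.* The plan is to split $\beta_g$ into $k$ equal convolution factors and let each absorb one difference. Put $g'=\lfloor g/k\rfloor$; since $g/k\ge1$, $g'\ge g/(2k)$. Then $\beta_g=\beta_{g'}^{*k}*\beta_{g-kg'}$. Since $\Delta_R$ may be applied to any factor of a convolution,
$$\|\Delta_R^k\beta_g\|_1\le\|\Delta_R\beta_{g'}\|_1^k\le(R\|\Delta_1\beta_{g'}\|_1)^k .$$
For $d\ge g'$ the ratio $\beta_{g'}(d+1)/\beta_{g'}(d)=qd/(d-g'+1)$ is nonincreasing in $d$, because $d/(d-g'+1)=1+(g'-1)/(d-g'+1)$. So $\beta_{g'}$ rises and then falls, and $\|\Delta_1\beta_{g'}\|_1=2\max\beta_{g'}$.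

To bound the maximum, use the characteristic function of $\beta_1$, whose modulus is $p/|1-qe^{i\phi}|$. For $|\phi|\le\pi$, since $1-\cos\phi\ge2\phi^2/\pi^2$,
$$\frac{|1-qe^{i\phi}|^2}{p^2}=1+\frac{2q(1-\cos\phi)}{p^2}\ge1+y,\qquad y=\frac{4q\phi^2}{\pi^2p^2}\le\frac{4q}{p^2}.$$
Next, $\ln(1+y)\ge\frac y{1+y}\ge\frac{y}{1+4q/p^2}=\frac{yp^2}{(1+q)^2}\ge\frac{yp^2}4=\frac{q\phi^2}{\pi^2}$, where $p^2+4q=(1+q)^2$. So the modulus is at most $e^{-q\phi^2/(2\pi^2)}$, and by Fourier inversion
$$\max\beta_{g'}\le\frac1{2\pi}\int_{-\infty}^\infty e^{-g'q\phi^2/(2\pi^2)}\,d\phi=\sqrt{\frac{\pi}{2qg'}} .$$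
Hence $R\|\Delta_1\beta_{g'}\|_1\le2R\sqrt{\frac{\pi}{2q}}\sqrt{\frac{2k}{g}}=2R\sqrt{\frac{\pi k}{qg}}\le4R\sqrt{\frac{k}{qg}}=\kappa R\sqrt{k/g}$. $\square$

**Lemma 6 (tail).** For real $\Lambda\ge1$ and integers $1\le g\le\Lambda$: $\ \Pr[Z_g>3\Lambda/p]\le e^{-\Lambda/4}$. This is at most $2^{-D}$ if $\Lambda\ge4D$.

*Proof.* Let $M=\lfloor3\Lambda/p\rfloor$. The event says that fewer than $g$ successes occur in the first $M$ trials. Now $pM\ge3\Lambda-p\ge2\Lambda$, so $g\le\Lambda\le pM/2$, and Chernoff's bound $\Pr[\mathrm{Bin}(M,p)\le pM/2]\le e^{-pM/8}$ gives $e^{-\Lambda/4}$. If $\Lambda\ge4D$, this is at most $e^{-D}\le2^{-D}$. $\square$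

**Lemma 7 (Newton expansion).** Let $m\ge D$, $R\ge1$, $g\ge\Lambda\ge473(mR)^2/(qD)$. Let $\|\cdot\|$ be the $\ell^1(\mathbb Z)$ or the $\ell^\infty(\mathbb Z)$ norm, and suppose $\|\Delta_R^lf\|\le(\kappa R\sqrt{l/g})^l$ for $1\le l\le m$. Then for every integer $0\le t\le m$
$$\Big\|f(\cdot+tR)-\sum_{l<D}\binom tl\Delta_R^lf\Big\|\le2^{1-D}.$$

*Proof.* Translation by $R$ is $1+\Delta_R$, so $f(\cdot+tR)=\sum_{l\le t}\binom tl\Delta_R^lf$. With $\binom tl\le(em/l)^l$ the error is at most
$$\sum_{l\ge D}\Big(\frac{em}l\Big)^l\Big(\kappa R\sqrt{\frac lg}\Big)^l=\sum_{l\ge D}\Big(\frac{e\kappa mR}{\sqrt{lg}}\Big)^l\le\sum_{l\ge D}2^{-l}=2^{1-D}.$$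
Indeed $lg\ge D\Lambda\ge473(mR)^2/q\ge4e^2\kappa^2(mR)^2$, because $4e^2\kappa^2=64e^2/q\le473/q$. $\square$

In this lemma $\Lambda\ge473\,m\cdot(m/D)\ge m$, so $l\le m\le g$ and Lemma 5 supplies the hypothesis for $f=\beta_g$.

**Lemma 8 (local polynomials).** Let $T\ge D$, $N=473T^2/(qD)$, and let $d_0>3N/p$ be an integer. For every $g\ge1$ there is a polynomial $P$ of degree less than $D$ with $|\beta_g(d_0+t)-P(t)|\le2^{1-D}$ for $t=0,\dots,T$. Hence $|P(t)|\le2$ there.

*Proof.* If $g\ge N$, apply Lemma 7 with $R=1$, $m=T$, $\Lambda=N$, $f=\beta_g$ in the sup norm (bounded by the $\ell^1$ norm), and evaluate at $d_0$: $P(t)=\sum_{l<D}\binom tl(\Delta_1^l\beta_g)(d_0)$. If $g<N$, take $P=0$. Here $N\ge473D\ge4D$, so Lemma 6 gives $\beta_g(d_0+t)\le\Pr[Z_g>3N/p]\le2^{-D}$. The bound on $P$ follows from $0\le\beta_g\le1$. $\square$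

The next lemma records what twins do with this. Let $\mathcal T$ and $m=4D^2$ be as in Lemma 2, and $N_1=473m^2/(qD)$.

**Lemma 9 (exchanging one block).** Let $F,F'\in\mathcal T$, let $g\ge1$, and let $d_0>3N_1/p$ be an integer. Let $f$ be a function on $\{0,\dots,m-1\}$ for which some polynomial $P$ of degree less than $D$ satisfies $|f-P|\le2^{1-D}$ and $|P|\le2$ there. Then

* (a) $\big|\sum_a(F'_a-F_a)f(a)\big|\le(2+2m)2^{-D}$;
* (b) $\big|\sum_a(F'_a-F_a)\beta_g(d_0+a)\big|\le(2+2m)2^{-D}$;
* (c) $\big|\sum_a(F'_a-F_a)f(a)\beta_g(d_0+m-1-a)\big|\le(4+6m)2^{-D}$.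

*Proof.* (a) Replacing $f$ by $P$ costs $m2^{1-D}$, and (1) bounds the rest by $2\cdot2^{-D}$. (b) By Lemma 8 with $T=m$, the function $\beta_g(d_0+a)$ satisfies the hypothesis of (a). (c) By Lemma 8 in the variable $m-1-a$, the function $h(a)=\beta_g(d_0+m-1-a)$ is within $2^{1-D}$ of a polynomial $Q$ in $a$ of degree less than $D$, with $|Q|\le2$. Since $0\le h\le1$, $|fh-PQ|\le|f-P||h|+|P||h-Q|\le3\cdot2^{1-D}$. Finally $\deg PQ\le2D-2$ and $|PQ|\le4$, so (1) gives the total $6m2^{-D}+4\cdot2^{-D}$. $\square$

## 5. A single pair of twins: single positions agree, adjacent positions do not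

The sensible first try is $x=0^\omega A0\cdots0$, $x'=0^\omega B0\cdots0$ with twins $A,B\in\mathcal T$. The zeros in front are needed. In the toy pair $0110$, $1001$ with the position $i=1$, the difference of the means is
$$\sum_t(A_t-B_t)\beta_1(\omega+1+t)=pq^\omega(-1+q+q^2-q^3)=-p^3(1+q)q^\omega ,$$
which is not small for $\omega=0$ and is killed by a long prefix. In general take $\omega=\lceil3N_1/p\rceil=O_\delta(D^3)$. Then Lemma 8 with $T=m$, $d_0=\omega+1$ and Lemma 9(a) give, for every $i$,
$$|\mu_x(i)-\mu_{x'}(i)|=\Big|\sum_a(A_a-B_a)\beta_i(\omega+1+a)\Big|\le(2+2m)2^{-D}.$$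
So single positions are blind, with strings of length $O_\delta(D^3)$; this is the exponent $1/3$ of Theorem 2 for $s=1$.

Now try pairs $(i,i+g)$. The term for bits $a<b$ of the block is $A_aA_b\,\beta_i(\omega+1+a)\,\beta_g(b-a)$. The prefix makes the first kernel nearly polynomial, but it does nothing for the second, which sees only the distance $b-a$, and that may be $1$. This is where the argument stops: (1) says nothing about sums of products $A_aA_b$ against $\beta_g(b-a)$.

The obstruction is real in the toy pair. The string $0^\omega0110\,0\cdots$ has ones at $\omega+2,\omega+3$, and $0^\omega1001\,0\cdots$ has ones at $\omega+1,\omega+4$. Hence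
$$\mu_x(i,i+1)-\mu_{x'}(i,i+1)=p\,\beta_i(\omega+2)-pq^2\,\beta_i(\omega+1).$$
Since a given bit survives with probability $p$ and then lands somewhere, $\sum_i\beta_i(d)=p$. Summing over $1\le i\le n-1$ (for $n\ge\omega+4$ no other $i$ contributes) gives $p^2(1-q^2)$. So some $i$ has difference at least $p^2(1-q^2)/n$, for *every* length $\omega$ of the prefix, and a query of tolerance of order $1/n$ sees it.

What rescues us is repetition. Put many blocks into the string, each an $A$ or a $B$, according to a code $\tau$. Let $\Theta(t)$ be the amount by which the contribution of close pairs inside block $t$ changes when the block is switched from $A$ to $B$. Then the close pairs contribute a constant plus $\sum_t\tau_t\Theta(t)$. We have no control over the size of $\Theta$, but we do know how it depends on $t$: only through $\beta_i$ at the location of block $t$, and far from the origin this is nearly a polynomial. So if the two codes are themselves twins, the two sums nearly agree. That is the pair $w^A,w^B$ of Section 1.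

## 6. Twins coded by twins: proof of Theorem 1

**Step 1: fix the strings.** We choose the spacing so that points in different blocks are far apart on the scale of one block, and the prefix so that everything is far from the origin on the scale of the whole word. Let $m=4D^2$ and let $A\ne B$ be in $\mathcal T$. Put
$$N_1=\frac{473m^2}{qD},\quad R=m+\Big\lceil\frac{3N_1}p\Big\rceil,\quad L=mR,\quad N_2=\frac{473L^2}{qD},\quad\omega=\Big\lceil\frac{3N_2}p\Big\rceil ,$$
$w=w^A$, $w'=w^B$ with spacing $R$, and $x=0^\omega w0^{n-\omega-L}$, $x'=0^\omega w'0^{n-\omega-L}$. Since $A\ne B$ both as codes and as letters, $x\ne x'$. We have $R=O_\delta(D^3)$, $L=O_\delta(D^5)$, $\omega+L\le C_\delta D^9$. For $n$ large take $D=\lfloor(n/C_\delta)^{1/9}\rfloor\ge64$; then the strings fit in length $n$.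

The bit $w_u$ ($0\le u<L$) is bit number $\omega+1+u$ of $x$. For any $i$, Lemma 8 with $T=L$, $d_0=\omega+1$ gives a polynomial $P$ of degree less than $D$ with
$$|\beta_i(\omega+1+u)-P(u)|\le2^{1-D},\quad|P(u)|\le2\qquad(0\le u<L). \tag{4}$$

**Step 2: one position.** We bound $\mu_x(i)-\mu_{x'}(i)=\sum_u(w_u-w'_u)\beta_i(\omega+1+u)$. Replacing $\beta_i$ by $P$ costs at most $L2^{1-D}$. In each of the $m$ blocks $w-w'$ is $0$ or $\pm(B-A)$, and (1) applied to $a\mapsto P(tR+a)$ bounds the block's share by $2\cdot2^{-D}$. So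
$$|\mu_x(i)-\mu_{x'}(i)|\le(2L+2m)2^{-D}\le4L2^{-D}. \tag{5}$$

Now take two positions $i<i'$ and $g=i'-i$. By (2),
$$\mu_x(i,i')=\sum_{u<v}w_uw_v\,\beta_i(\omega+1+u)\,\beta_g(v-u).$$

**Step 3: pairs in the same block.** Here we use that the codes are twins. Replacing $\beta_i(\omega+1+u)$ by $P(u)$ costs at most $L2^{1-D}$ for each of $w,w'$, because $\sum_v\beta_g(v-u)\le1$. After the replacement, block $t$ of $w$ contributes $\sum_{a<b}A_aA_b\,\beta_g(b-a)P(tR+a)$ if $A_t=0$, and the same with $B_aB_b$ if $A_t=1$; for $w'$ the code bit is $B_t$. So the difference of the same-block sums of $w$ and $w'$ is $\sum_t(A_t-B_t)\Theta(t)$ with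
$$\Theta(t)=\sum_{0\le a<b<m}(B_aB_b-A_aA_b)\,\beta_g(b-a)\,P(tR+a).$$
This is a polynomial in $t$ of degree less than $D$. For $0\le t<m$ we have $|\Theta(t)|\le\sum_a2\sum_b\beta_g(b-a)\le2m$. By (1) the sum is at most $2m2^{-D}$. The same-block pairs thus differ by at most $(4L+2m)2^{-D}$.

**Step 4: pairs in different blocks.** Here we use that the letters are twins. Pass from $w$ to $w'$ by changing one block at a time, in at most $m$ steps. When block $t$ changes from $A$ to $B$ or back, the only affected pairs (among those in different blocks) have exactly one point $tR+a$ in block $t$ and one point $u$ in another block. Fix $u$.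

If $u<tR$, then $u\le(t-1)R+m-1$, and the change is, up to sign and a factor $0$ or $1$, equal to $\beta_i(\omega+1+u)\sum_a(B_a-A_a)\beta_g(tR-u+a)$. Here $tR-u\ge R-m+1>3N_1/p$, and $\beta_i\le1$. By Lemma 9(b) the change is at most $(2+2m)2^{-D}$.

If $u>tR$, then $u\ge(t+1)R$, and the change is, up to sign and a factor $0$ or $1$, equal to $\sum_a(B_a-A_a)f(a)\beta_g(u-tR-a)$ with $f(a)=\beta_i(\omega+1+tR+a)$. By (4), $f$ satisfies the hypothesis of Lemma 9 with the polynomial $P(tR+a)$. Moreover $u-tR-a=d_0+m-1-a$ with $d_0=u-tR-(m-1)\ge R-m+1>3N_1/p$. By Lemma 9(c) the change is at most $(4+6m)2^{-D}$.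

Both bounds are at most $10m2^{-D}$. With at most $m$ steps and at most $L$ choices of $u$, the pairs in different blocks differ by at most $10m^2L2^{-D}$.

**Step 5: combine.** Since $4L+2m+10m^2L\le12m^2L$ and $m,L\le n$,
$$|\mu_x(i,i')-\mu_{x'}(i,i')|\le12m^2L2^{-D}\le12n^32^{-D}.$$
By (3) and (5), each of the four pattern probabilities differs by at most $(12m^2L+8L)2^{-D}\le20n^32^{-D}$. Lemma 3 gives $\tau(A_n)\le10n^32^{-D}$, and $D\ge cn^{1/9}$ for a suitable $c=c(\delta)>0$ and large $n$. For every $c'>0$ we have $10n^32^{-cn^{1/9}}<n^{-c'}$ for all large $n$, so the tolerance must be $1/n^{\omega(1)}$. $\blacksquare$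

## 7. Pigeonholing the near pairs directly: proof of Theorem 3

In Section 6 the gaps between blocks and the code make the word longer: $L$ is of order $D^5$. One can instead ask for two words whose *near-pair* sums agree, by a second pigeonhole argument. For this the functions of $(u,v)$ that occur on near pairs must lie close to a space of small dimension. In $u$ they are nearly polynomial because of the prefix. In the distance $d=v-u$ they are nearly polynomial on suitable windows $J$, and it turns out that $O_\delta(D)$ windows cover all short distances.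

**Step 1: parameters.** Let $\ell=4D^2$, with $\mathcal T\subset\{0,1\}^\ell$ from Lemma 2, and
$$N_1=\frac{473\ell^2}{qD},\qquad G=\Big\lceil\frac{3N_1}{p\ell}\Big\rceil+1,\qquad d_1=G\ell=O_\delta(D^3).$$

**Step 2: windows of distances.** We cover $[1,d_1)$ by few intervals on each of which every $\beta_g$ is nearly polynomial. Let $c=\sqrt{pq}/60<1$. Start with $d_0=1$. From $d_0$ take $J=\{d_0,\dots,d_0+T\}$ with $T=\max(D-1,\lfloor c\sqrt{Dd_0}\rfloor)$, and continue from $d_0+T+1$, as long as the starting point is below $d_1$.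

On each window, every $\beta_g$ is within $2^{1-D}$ of a polynomial $Q$ of degree less than $D$ with $|Q|\le2$ on $J$. If $T=D-1$, interpolate exactly at the $D$ points. If $T\ge D$, then $T^2\le c^2Dd_0=pqDd_0/3600$, so $\frac3p\cdot\frac{473T^2}{qD}\le\frac{1419}{3600}d_0<d_0$ and Lemma 8 applies.

To count windows, note that after the first one, $d_0\ge D$. Then $T+1\ge c\sqrt{Dd_0}$, and $c\sqrt{Dd_0}\le d_0$, so $\sqrt{d_0}$ increases in one step by at least
$$\sqrt{d_0+c\sqrt{Dd_0}}-\sqrt{d_0}=\frac{c\sqrt{Dd_0}}{\sqrt{d_0+c\sqrt{Dd_0}}+\sqrt{d_0}}\ge\frac{c\sqrt{D}}{1+\sqrt2}.$$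
As $1+\sqrt2\le2.5$, the number of windows is at most $2+2.5\sqrt{d_1}/(c\sqrt D)$. Since $d_1=O_\delta(D^3)$, this is at most $C_1D$ for some integer $C_1=C_1(\delta)$.

**Step 3: two words with equal near-pair sums.** Let $m=3C_1D^2$ and $L=\ell m=12C_1D^4$. Consider words $w=F_0F_1\cdots F_{m-1}$ with all $F_t\in\mathcal T$, without gaps; there are at least $2^{mD^2}=2^{3C_1D^4}$ of them. Call a pair of positions $u<v$ in blocks $t\le t'$ *near* if $t'-t<G$; then $v-u\le(G-1)\ell+\ell-1<d_1$. Otherwise call it *far*. Pairs inside one block are near.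

For a window $J$ let $S_J$ be the set of near pairs with $v-u\in J$. These sets partition the near pairs; ignore empty ones. Let $V_J$ be the span on $S_J$ of the functions $u^a(v-u)^b$, $0\le a,b<D$; its dimension is at most $D^2$. Let $\ell_i^J$ be the functions that Lemma 1 provides for $V_J$ on $S_J$, and map
$$w\mapsto\Big(\sum_{(u,v)\in S_J}w_uw_v\,\ell_i^J(u,v)\Big)_{J,i}.$$
There are at most $C_1D\cdot D^2=C_1D^3$ coordinates, each in $[-L^2,L^2]$. Cut each into intervals of length $2^{-D}/D^2$. The number of cells is at most $(4L^2D^22^D)^{C_1D^3}\le2^{2C_1D^4}$ once $\log_2(4L^2D^2)\le D$, which holds for $D\ge D_1(\delta)$ because $L=12C_1D^4$. This is fewer than the number of words, so two distinct words $w,w'$ share a cell. Expanding $\varphi\in V_J$ by Lemma 1, as in the proof of Lemma 2, we get for all $J$ and $\varphi\in V_J$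
$$\Big|\sum_{(u,v)\in S_J}(w_uw_v-w'_uw'_v)\,\varphi(u,v)\Big|\le2^{-D}\max_{S_J}|\varphi|. \tag{6}$$
Write $w'=F'_0\cdots F'_{m-1}$.

**Step 4: the strings of length $n$.** Let $N_2=473L^2/(qD)$, $\omega=\lceil3N_2/p\rceil$, $x=0^\omega w0^{n-\omega-L}$, $x'=0^\omega w'0^{n-\omega-L}$. Then $\omega+L\le C'_\delta D^7$, so for large $n$ we may take $D=\lfloor(n/C'_\delta)^{1/7}\rfloor\ge\max(64,D_1(\delta))$. As before, Lemma 8 with $T=L$, $d_0=\omega+1$ gives $P$ with (4).

**Step 5: one position.** Replacing $\beta_i$ by $P$ costs $L2^{1-D}$. By (1), each of the $m$ blocks then contributes at most $2\cdot2^{-D}$ to the difference, since $F_t,F'_t\in\mathcal T$. So $|\mu_x(i)-\mu_{x'}(i)|\le(2L+2m)2^{-D}\le4L2^{-D}$.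

**Step 6: far pairs.** Change $F_t$ into $F'_t$ one block at a time, in $m$ steps. A far pair affected at step $t$ has exactly one point $t\ell+a$ in block $t$, and its other point $u$ lies at block distance at least $G$. Fix $u$. If $u$ is to the left, then $u\le(t-G)\ell+\ell-1$, so $t\ell-u\ge(G-1)\ell+1>3N_1/p$, and Lemma 9(b) (with $m$ there equal to $\ell$) bounds the change by $(2+2\ell)2^{-D}$. If $u$ is to the right, then $u\ge(t+G)\ell$, so $u-t\ell-(\ell-1)\ge(G-1)\ell+1>3N_1/p$, and Lemma 9(c) with $f(a)=\beta_i(\omega+1+t\ell+a)$ bounds the change by $(4+6\ell)2^{-D}$. In total the far pairs differ by at most $m\cdot L\cdot10\ell\,2^{-D}=10L^22^{-D}$.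

**Step 7: near pairs.** On $S_J$, let $Q$ be the polynomial for $\beta_g$ on $J$ from Step 2, written in the variable $d=v-u$. Then
$$|\beta_i(\omega+1+u)\beta_g(v-u)-P(u)Q(v-u)|\le2^{1-D}+2\cdot2^{1-D}=6\cdot2^{-D},$$
and $P(u)Q(v-u)$ belongs to $V_J$ and is bounded by $4$ on $S_J$. There are at most $L^2$ near pairs and at most $C_1D$ windows, so by (6) the near pairs differ by at most $(6L^2+4C_1D)2^{-D}\le10L^22^{-D}$.

**Step 8: combine.** Thus $|\mu_x(i,i')-\mu_{x'}(i,i')|\le20L^22^{-D}$. By (3) all pattern probabilities differ by at most $(20L^2+8L)2^{-D}\le28n^22^{-D}$. Lemma 3 gives $\tau(A_n)<14n^22^{-D}$ with $D=\Omega_\delta(n^{1/7})$, which is $\exp(-\Omega_\delta(n^{1/7}))$. $\blacksquare$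

## 8. Substituting twins again and again: proof of Theorem 2

For $s$ positions, (2) is a sum over chains of $s$ bits. Some consecutive gaps $g_l$ are large, and there the chain falls apart into clusters; inside a cluster the bits are close together and nothing is smooth. In Section 6 one substitution took us from words blind to single points to words blind to pairs, and the mechanism gives more. Suppose level $k$ handles clusters of at most $j$ points, and consider a chain of at most $2j+1$ points. If we cut it at all gaps that are large on the scale of level $k$, at most one piece has more than $j$ points. The small pieces cannot see which letters are used. The one big piece is handled by the code. So $j\mapsto2j+1$, and $k$ substitutions handle $2^k-1$ points.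

One feature is new. The function fed into the big piece is a smooth function that has passed through other pieces, which multiply it by the string itself, and the string is not smooth. The remedy is to make the background *periodic with period $R$*: multiplication by an $R$-periodic function commutes with $\Delta_R$, and Lemma 7 uses only differences with step $R$.

### 8.1. Chains with incoming and outgoing functions

For strings $x^1,\dots,x^i:\mathbb Z\to\{0,1\}$, *internal gaps* $\gamma=(g_2,\dots,g_i)$, each at least $1$, $f\in\ell^1(\mathbb Z)$ and $h\in\ell^\infty(\mathbb Z)$, put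
$$\Phi_\gamma(x^1,\dots,x^i;f,h)=\sum_{a_1<\dots<a_i}f(a_1)\,x^1_{a_1}\prod_{l=2}^i\beta_{g_l}(a_l-a_{l-1})\,x^l_{a_l}\;h(a_i),$$
and write $\Phi_\gamma(x;f,h)$ if all $x^l=x$. Since $\|\beta_g\|_1=1$, the sum converges absolutely, and $|\Phi_\gamma|\le\|f\|_1\|h\|_\infty$. For $i=1$ there are no internal gaps and $\Phi(x;f,h)=\sum_af(a)x_ah(a)$.

The smooth functions that arise are those that have just crossed a large gap:
$$\mathcal F_\Lambda=\{\beta_g*\nu:\ g\ge\Lambda,\ \|\nu\|_1\le1\},\qquad\mathcal H_\Lambda=\Big\{a\mapsto\sum_c\beta_g(c-a)\eta(c):\ g\ge\Lambda,\ \|\eta\|_\infty\le1\Big\}\cup\{1\}.$$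
For instance $\beta_g\in\mathcal F_\Lambda$ for $g\ge\Lambda$, with $\nu$ the unit mass at $0$. Both classes are translation invariant, shrink as $\Lambda$ grows, and have $\ell^1$ norms, respectively $\ell^\infty$ norms, at most $1$. Differences fall on $\beta_g$, so by Lemma 5 for each element there is some $g\ge\Lambda$ with
$$\|\Delta_R^lf\|_1\le(\kappa R\sqrt{l/g})^l,\qquad\text{respectively}\qquad\|\Delta_R^lh\|_\infty\le(\kappa R\sqrt{l/g})^l\qquad(1\le l\le g). \tag{7}$$
For $h$ note that $\beta_g(c-a-R)-\beta_g(c-a)=-(\Delta_R\beta_g)(c-a-R)$, so an $l$-fold difference in $a$ is an $l$-fold difference of $\beta_g$ up to sign and shift. For $h=1$ all differences vanish.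

### 8.2. The strings $b_k$ and $c_k$

Fix $s$ and $D\ge64$; let $m=4D^2$ and let $\sigma\ne\sigma'$ be in $\mathcal T$. Put $r_0=1$, $\Lambda_0=1$, $\rho_0=0$, $R_0=1$, and for $k\ge1$
$$r_k=mR_{k-1},\quad\Lambda_k=\Big\lceil\frac{473r_k^2}{qD}\Big\rceil,\quad\rho_k=\Big\lceil\frac{3\Lambda_k}p\Big\rceil,\quad R_k=r_k+2s\rho_k .$$
Let $j_k=2^k-1$, and let $W_k=[-s\rho_k,\,r_k+s\rho_k)$, an interval of $R_k$ integers. Here $r_k$ is the length of the active part at level $k$, gaps $\ge\Lambda_k$ count as large, and $\rho_k$ bounds the typical distance across a gap $<\Lambda_k$. For $k\ge1$ we have $\Lambda_k\ge4D$, so by Lemma 6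
$$\Pr[Z_g>\rho_k]\le2^{-D}\qquad(1\le g<\Lambda_k), \tag{8}$$
and for $k=0$ this is vacuous. Also $r_{k+1}\ge r_k$ and hence $\Lambda_{k+1}\ge\Lambda_k$.

Let $b_0\equiv0$ and let $c_0$ be the indicator of $\{0\}$. Given $b_k\ne c_k$ that differ only inside $[0,r_k)$, let $\hat b_k$ be the $R_k$-periodic string that equals $b_k$ on $W_k$. For $\tau\in\{0,1\}^m$ let $x^\tau$ be $\hat b_k$ with the interval $tR_k+[0,r_k)$ overwritten by the shifted copy of $c_k|_{[0,r_k)}$, for each $0\le t<m$ with $\tau_t=1$. The windows $tR_k+W_k$ are disjoint. On each of them ($0\le t<m$) $x^\tau$ is the shift of $c_k$ if $\tau_t=1$ and of $b_k$ if $\tau_t=0$. Define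
$$b_{k+1}=x^\sigma,\qquad c_{k+1}=x^{\sigma'} .$$
They are distinct and differ only inside $[0,mR_k)=[0,r_{k+1})$, so the recursion continues.

The first two levels are familiar. With $R_0=1$ and $\hat b_0\equiv0$, $b_1$ and $c_1$ are the twins $\sigma,\sigma'$ on $[0,m)$, with zeros elsewhere. At level $2$, the string $\hat b_1$ has a copy of $\sigma$ in every interval $tR_1+[0,m)$, $t\in\mathbb Z$, with zeros between. In $b_2$ the copies with $0\le t<m$ and $\sigma_t=1$ are replaced by $\sigma'$; $c_2$ is the same with the code $\sigma'$. This is the word of Section 6 with letters $\sigma,\sigma'$, extended by letters $\sigma$ without end on both sides.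

### 8.3. Only a window matters

**Lemma 10 (localization).** Let $i\le s$, let all internal gaps be less than $\Lambda_k$, $\|f\|_1,\|h\|_\infty\le1$, $z\in\mathbb Z$. Let $u,v$ be strings that agree outside $z+[0,r_k)$ and that on $z+W_k$ equal the shifts by $z$ of $b_k$ and $c_k$ respectively. Then
$$\Phi_\gamma(v;f,h)-\Phi_\gamma(u;f,h)=\Phi_\gamma(c_k;f(\cdot+z),h(\cdot+z))-\Phi_\gamma(b_k;f(\cdot+z),h(\cdot+z))+\theta,\qquad|\theta|\le4s2^{-D}.$$

*Proof.* Substituting $a_l\mapsto a_l-z$, the right side is the difference of the sums, with the same $f,h$, for the strings $c_k(\cdot-z)$ and $b_k(\cdot-z)$. On each side, tuples with no point in $z+[0,r_k)$ cancel, since the two strings agree there. Consider a tuple with a point in $z+[0,r_k)$ and all consecutive distances at most $\rho_k$. All its points are within $(i-1)\rho_k\le s\rho_k$ of that point, hence in $z+W_k$, where $v=c_k(\cdot-z)$ and $u=b_k(\cdot-z)$; so it contributes equally to both sides. The remaining tuples have some distance exceeding $\rho_k$. By (8), in each of the four sums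 their total absolute weight is at most $(i-1)2^{-D}\le s2^{-D}$. $\square$

For $k=0$ the hypothesis forces $i=1$, and $\theta=0$.

### 8.4. The induction

**Claim $E_k$.** For all $1\le i\le\min(j_k,s)$, all $\gamma$ with all internal gaps less than $\Lambda_k$, all $f\in\mathcal F_{\Lambda_k}$ and $h\in\mathcal H_{\Lambda_k}$,
$$|\Phi_\gamma(b_k;f,h)-\Phi_\gamma(c_k;f,h)|\le\varepsilon_k:=M_k2^{-D},\qquad M_0=0,\quad M_k=(34s^2m)^k\ (k\ge1).$$

Since $j_0=0$, $E_0$ is vacuous. Assume $E_k$ and write $R=R_k$. Let $i\le\min(2j_k+1,s)$, let all internal gaps be less than $\Lambda_{k+1}$, and take $f\in\mathcal F_{\Lambda_{k+1}}$, $h\in\mathcal H_{\Lambda_{k+1}}$. We compare the strings $x^\sigma$ and $x^{\sigma'}$.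

**Step 1: cut the chain.** Cut $\{1,\dots,i\}$ between $l-1$ and $l$ whenever $g_l\ge\Lambda_k$. The pieces, called *subclusters*, have all inner gaps less than $\Lambda_k$. Call one *small* if it has at most $j_k$ points, and *large* otherwise. There is at most one large subcluster, since $2(j_k+1)>i$. For example, if $k=1$, $i=3$, $g_2\ge\Lambda_1>g_3$, the subclusters are $\{1\}$, small, and $\{2,3\}$, large.

**Step 2: small subclusters do not see the code.** Let $C$ be a small subcluster, and put arbitrary strings on the other subclusters. Carrying out the sums over all points outside $C$ turns the total into $\Phi_{\gamma_C}(\,\cdot\,;f_C,h_C)$. If $C$ comes first, $f_C=f\in\mathcal F_{\Lambda_{k+1}}\subseteq\mathcal F_{\Lambda_k}$. Otherwise $f_C=\beta_g*\nu$, where $g\ge\Lambda_k$ is the gap at which we cut and $\nu(a)$ is the partial sum over the preceding points with the last of them at $a$. As $\|f\|_1\le1$ and the other factors are probability kernels and numbers in $\{0,1\}$, $\|\nu\|_1\le1$. So $f_C\in\mathcal F_{\Lambda_k}$, and in the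 same way $h_C\in\mathcal H_{\Lambda_k}$.

Now change the string on $C$ from $x^\tau$ to $\hat b_k$, switching off the blocks with $\tau_t=1$ one at a time. Each of the at most $m$ steps is of the form treated in Lemma 10, with $z=tR$. The classes are translation invariant, so $E_k$ applies to $f_C(\cdot+z),h_C(\cdot+z)$, and the step changes the sum by at most $\varepsilon_k+4s2^{-D}$. Doing this for every small subcluster in turn (at most $s$ of them), and for both $\tau=\sigma$ and $\tau=\sigma'$, costs in total at most
$$2sm(\varepsilon_k+4s2^{-D}).$$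
If there is no large subcluster, both sums have become the same sum with $\hat b_k$ everywhere, and we are done.

**Step 3: the functions fed into the large subcluster are smooth with step $R$.** Let $C$ be the large subcluster, with $\hat b_k$ on all others. The two sums are $\Phi_{\gamma_C}(x^\tau;F,H)$, $\tau\in\{\sigma,\sigma'\}$. Here $F$ arises from $f$ by alternately multiplying by $\hat b_k$ and convolving with kernels $\beta_g$; $H$ arises from $h$ in the same way with reflected kernels, $h\mapsto\sum_c\beta_g(c-\cdot)\hat b_k(c)h(c)$. All these operations commute with translation by $R$, because $\hat b_k$ is $R$-periodic, and they do not increase the $\ell^1$ (respectively $\ell^\infty$) norm. Hence $\|F\|_1,\|H\|_\infty\le1$ and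
$$\|\Delta_R^lF\|_1\le\|\Delta_R^lf\|_1,\qquad\|\Delta_R^lH\|_\infty\le\|\Delta_R^lh\|_\infty .$$

**Step 4: expose the code.** Start from $\hat b_k$ on $C$ and switch on the blocks with $\tau_t=1$ one at a time. By Lemma 10 with $z=tR$ (the size of $C$ is at most $s$, and its inner gaps are less than $\Lambda_k$),
$$\Phi_{\gamma_C}(x^\tau;F,H)=\Phi_{\gamma_C}(\hat b_k;F,H)+\sum_t\tau_t\Psi(t)+\theta_\tau,\qquad|\theta_\tau|\le4sm2^{-D},$$
$$\Psi(t)=\Phi_{\gamma_C}(c_k;F(\cdot+tR),H(\cdot+tR))-\Phi_{\gamma_C}(b_k;F(\cdot+tR),H(\cdot+tR)).$$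
$E_k$ is not available for $C$, which has too many points, so we cannot say that $\Psi$ is small. We show that it is nearly a polynomial.

**Step 5: $\Psi$ is nearly a polynomial of degree at most $2D-2$.** By definition $\Lambda_{k+1}\ge473(mR)^2/(qD)$, and this is at least $m$. By (7) and Step 3, Lemma 7 applies to $F$ in $\ell^1$ and to $H$ in $\ell^\infty$. With $F_t=\sum_{l<D}\binom tl\Delta_R^lF$ and $H_t=\sum_{l<D}\binom tl\Delta_R^lH$, the errors $\|F(\cdot+tR)-F_t\|_1$ and $\|H(\cdot+tR)-H_t\|_\infty$ are at most $2^{1-D}$, so $\|F_t\|_1,\|H_t\|_\infty\le2$. Let $\tilde\Psi(t)$ be $\Psi(t)$ with $F_t,H_t$ in place of the translates. As $\Phi_{\gamma_C}$ is bilinear in its last two arguments, $\tilde\Psi$ is a combination of products $\binom tl\binom t{l'}$ with $l,l'<D$, a polynomial in $t$ of degree at most $2D-2$. Each of the two terms of $\Psi$ changes by at most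
$$2^{1-D}\cdot1+2\cdot2^{1-D}=3\cdot2^{1-D},$$
so $|\Psi-\tilde\Psi|\le12\cdot2^{-D}$. Since $|\Psi|\le2$, also $|\tilde\Psi(t)|\le3$ for $0\le t<m$.

**Step 6: the codes are twins.** By (1) for $\sigma,\sigma'$,
$$\Big|\sum_t(\sigma_t-\sigma'_t)\Psi(t)\Big|\le3\cdot2^{-D}+m\cdot12\cdot2^{-D}.$$

**Step 7: add up.** The left side in $E_{k+1}$ is at most
$$2sm(\varepsilon_k+4s2^{-D})+2\cdot4sm2^{-D}+(3+12m)2^{-D}=2sm\,\varepsilon_k+(8s^2m+8sm+12m+3)2^{-D}\le2sm\,\varepsilon_k+32s^2m\,2^{-D}.$$
For $k=0$ this is at most $34s^2m2^{-D}=M_12^{-D}$. For $k\ge1$, as $M_k\ge1$, $2smM_k+32s^2m\le34s^2mM_k=M_{k+1}$. So $E_{k+1}$ holds.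

In the passage from $k=0$ to $k=1$ the steps read as follows: $i=1$, there are no internal gaps and no small subclusters, the single point is the large subcluster, $F=f$, $H=h$, $R=1$, and $\hat b_0\equiv0$. $\square$

### 8.5. Back to strings of length $n$

Let $k=\lceil\log_2(s+1)\rceil$ and $S=2^k-1=j_k$. Then $s\le S$. Since $2^{k-1}<s+1$ gives $2^k\le2s$, we have $S\le2s-1$. Suppose for now that $R_k\le n$. Let $\omega=s\rho_k+1$, and for $1\le a\le n$
$$x_a=b_k(a-\omega),\qquad x'_a=c_k(a-\omega),$$
with both strings $0$ outside $[1,n]$. Then $\omega+W_k$ is the integer interval $[1,R_k]\subseteq[1,n]$, and $x\ne x'$ differ only on $\omega+[0,r_k)$.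

**Step 8: compare $\mu_x$ and $\mu_{x'}$ cluster by cluster.** For $1\le j\le s$ consider $\mu_x(i_1,\dots,i_j)$ in (2) as a chain starting at $a_0=0$ with gaps $g_1,\dots,g_j$, and cut before $l\in\{1,\dots,j\}$ if and only if $g_l\ge\Lambda_k$. Replace $x$ by $x'$ one cluster at a time.

A cluster not containing the origin has an incoming function $\beta_g*\nu\in\mathcal F_{\Lambda_k}$, since the gap before it was cut. (If the cluster before it is the origin alone, $\nu$ is the unit mass at $0$.) Its outgoing function is in $\mathcal H_{\Lambda_k}$, being $1$ for the last cluster. It has at most $s\le j_k$ points, and its internal gaps are less than $\Lambda_k$. Lemma 10 with $z=\omega$, $u=x$, $v=x'$, together with $E_k$, bounds the change by $\varepsilon_k+4s2^{-D}$.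

If the cluster containing the origin has further points, all its gaps, including $g_1$, are less than $\Lambda_k$. When all its distances are at most $\rho_k$, its points are at most $s\rho_k<\omega$, where $x$ and $x'$ agree, so nothing changes. By (8), the remaining tuples have weight at most $s2^{-D}$ for each of $x,x'$. So the change is at most $2s2^{-D}$.

At most $s$ clusters contain a point other than the origin. Hence, with $34s^2m=136s^2D^2$,
$$|\mu_x-\mu_{x'}|\le s(\varepsilon_k+4s2^{-D})\le2s\,(136s^2D^2)^k\,2^{-D}.$$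
Pattern probabilities differ by at most $2^s$ times this, and Lemma 3 gives $\tau(A_n)\le s2^s(136s^2D^2)^k2^{-D}$.

### 8.6. The length $R_k$, and the two consequences

**Step 9: bound $R_k$.** We show $R_k\le(16C_0sD^3)^S$, so that the hypothesis of Theorem 2 implies $R_k\le n$. For $k\ge1$ we have $r_k\ge4D^2$, so $r_k^2/(qD)\ge1$ and
$$\Lambda_k\le474\,\frac{r_k^2}{qD},\qquad\rho_k\le\frac{3\Lambda_k}p+1\le1423\,\frac{r_k^2}{pqD},\qquad R_k\le r_k+2846\,\frac{s\,r_k^2}{pqD}\le C_0s\,\frac{r_k^2}D .$$
In the last inequality we used $r_k\le r_k^2/(4D^2)\le s\,r_k^2/(pqD)$ and $2847\le3000$. Hence $r_{k+1}=4D^2R_k\le4C_0sDr_k^2$. Put $y_k=4C_0sDr_k$. Then $y_{k+1}\le y_k^2$ and $y_1=4C_0sD\cdot4D^2=16C_0sD^3$, so $y_k\le y_1^{2^{k-1}}$ and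
$$R_k\le\frac{C_0s\,r_k^2}D=\frac{y_k^2}{16C_0sD^3}\le y_1^{2^k-1}=(16C_0sD^3)^S .$$
This proves the main bound of Theorem 2.

**Step 10: fixed $s$.** Take the largest $D$ with $(16C_0sD^3)^S\le n$; it is $\Theta_{s,\delta}(n^{1/(3S)})$ and exceeds $64$ for large $n$. The factor $s2^s(136s^2D^2)^k$ is polynomial in $D$, so $\tau(A_n)\le\exp(-\Omega_{s,\delta}(n^{1/(3S)}))$. Here $S=1$ for $s=1$, $S=3$ for $s=2,3$, $S=7$ for $4\le s\le7$, and $3S\le6s-3$ always.

**Step 11: growing $s$.** Let $s\le\frac{\ln n}{16\ln\ln n}$ and $D=\lfloor(\ln n)^2\rfloor$. Since $S\le2s$, $\ln s\le\ln\ln n$ and $\ln D^3\le6\ln\ln n$,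
$$S\ln(16C_0sD^3)\le2s\big(7\ln\ln n+O_\delta(1)\big)\le16s\ln\ln n\le\ln n$$
for large $n$, so the hypothesis holds. In the bound, $s2^s=2^{O(\ln n)}$. Next, $(136s^2D^2)^k=e^{O((\ln\ln n)^2)}$, because $k=O(\ln\ln n)$ and the base is a power of $\ln n$ up to constants. Finally $2^{-D}\le2^{-(\ln n)^2+1}$. The product is $n^{-\omega(1)}$. $\blacksquare$
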